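\title{A residue identity for a product of binomial coefficients, via Jack polynomials and Kadell's integral}

\begin{abstract}
For integers $p,m\ge 1$ we evaluate a formal residue in $m+2$ variables that depends polynomially on a parameter $t$. We show that it equals a nonzero constant, which we compute in closed form, times a product of $m$ binomial coefficients in $t$. This gives a positive answer to a question that comes from a paper of Adamovic, Lin and Milas. The Cauchy identity for Jack polynomials and Kadell's integral write the residue as a finite sum of products of linear factors. Half of the required roots are roots of every term, and the other half follow from the symmetry $t\mapsto 2p-2-t$. The same argument gives a factorization for a one-parameter family of such residues.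
\end{abstract}

\section{The identity}\label{sec:intro}

Throughout, $p\ge1$ and $m\ge1$ are integers, $n=m+1$, and $t$ is a complex parameter (equivalently, a formal variable). For any exponent $a$, the symbol $(1+x)^a$ denotes the binomial series $\sum_{k\ge0}\binom ak x^k$, and $(1-x_i/x_0)^{-2p}$ is expanded in nonnegative powers of $x_i/x_0$. For a formal series $F$ in $x_0,x_1,\dots,x_n$, the residue $\operatorname{Res}_{x_0,\dots,x_n}F$ is the coefficient of $x_0^{-1}x_1^{-1}\cdots x_n^{-1}$ in $F$. We study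
\begin{equation}\label{eq:L}
L(t)=\operatorname{Res}_{x_0,\dots,x_n}\ \frac{(1+x_0)^{2p-1-t}}{x_0^{2p+2}}\ \prod_{i=1}^{n}\left[\frac{(1+x_i)^t}{x_i^{2mp}}\Bigl(1-\frac{x_i}{x_0}\Bigr)^{-2p}\right]\prod_{1\le i<j\le n}(x_i-x_j)^{2p}.
\end{equation}
For $i\ge1$ put
\[
B_i(t)=\binom{t+(i-1)p}{2ip-1},\qquad R(t)=B_{m+1}(t)\prod_{i=1}^{m-1}B_i(t),
\]
so that $B_{m+1}(t)=\binom{t+mp}{2(m+1)p-1}$; empty products equal $1$. The following question comes from the paper \cite{ALM} of Adamovic, Lin and Milas: \emph{for $p\ge2$ and $m\ge1$, is there a constant $\lambda_{p,m}\ne0$, independent of $t$, such that $L(t)=\lambda_{p,m}R(t)$ identically in $t$?} The answer is yes, also for $p=1$, and the constant is explicit.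

\begin{theorem}\label{thm:main}
For all integers $p\ge1$ and $m\ge1$ we have $L(t)=\lambda_{p,m}R(t)$ identically in $t$, where
\[
\lambda_{p,m}=(-1)^{pm(m+3)/2}\,\frac{(m+1)!\,(2mp-2)!\,((m+1)p-1)!}{p!\,((p-1)!)^2\,(mp-1)!}\cdot\frac{\displaystyle\prod_{j=1}^{m-1}\frac{(jp-1)!\,(2jp-1)!}{(p-1)!}}{\displaystyle\prod_{k=m+2}^{2m}(kp-1)!}\ \ne\ 0 .
\]
\end{theorem}

The residue \eqref{eq:L} is the first member of a family. For an integer $q$ let $L_q(t)$ be defined by \eqref{eq:L} with the factor $(1+x_0)^{2p-1-t}\,x_0^{-2p-2}$ replaced by $(1+x_0)^{2p-2+q-t}\,x_0^{-2p-2q}$. Thus $L_1=L$.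

\begin{theorem}\label{thm:q}
For all integers $p,m,q\ge1$ we have $L_q(t)=R(t)\,h_q\bigl((t-p+1)^2\bigr)$, where $h_q$ is a nonzero polynomial of degree at most $q-1$.
\end{theorem}

For $q=1$, Theorem~\ref{thm:q} says that $L$ is a nonzero constant multiple of $R$, which answers the question. We therefore prove Theorem~\ref{thm:q} first and then compute the constant.

\subsection*{Why a product of binomial coefficients}
In one variable, $\operatorname{Res}_x (1+x)^t x^{-k-1}=\binom tk$, a polynomial whose roots are the $k$ consecutive integers $0,\dots,k-1$. The residue \eqref{eq:L} is a version of this in which the variables interact. To see its shape, take the residue in $x_0$. Put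
\[
N=2mp-1,\qquad \Delta^{2p}=\prod_{1\le i<j\le n}(x_i-x_j)^{2p},
\]
write $[x^N]G$ for the coefficient of $x_1^N\cdots x_n^N$ in a power series $G(x_1,\dots,x_n)$, and let $g_r$ be the homogeneous component of degree $r$ of $\prod_{i=1}^n(1-x_i)^{-2p}$. Then $\prod_i(1-x_i/x_0)^{-2p}=\sum_r g_r\,x_0^{-r}$, and the coefficient of $x_0^{-1}$ in $(1+x_0)^{2p-2+q-t}x_0^{-2p-2q-r}$ is a binomial coefficient, so
\begin{equation}\label{eq:expand}
L_q(t)=\sum_{r\ge0}\binom{2p-2+q-t}{2p+2q-1+r}\;[x^N]\Bigl(g_r\,\Delta^{2p}\prod_{i=1}^n(1+x_i)^t\Bigr).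
\end{equation}
The polynomial $g_r\Delta^{2p}$ is homogeneous of degree $r+pmn$. Hence the coefficient in the $r$th term is a linear combination of products $\prod_i\binom t{k_i}$ with $\sum_i k_i=nN-pmn-r$. The sum \eqref{eq:expand} is therefore finite, $L_q$ is a polynomial in $t$, and
\begin{equation}\label{eq:degree}
\deg L_q\le (2p+2q-1)+nN-pmn=D+2q-2,\qquad D:=pm(m+1)+2p-m .
\end{equation}

The term $r=0$ of \eqref{eq:expand} is a constant times a product of binomial coefficients in $t$; this is the case $\mu=\emptyset$ of Proposition~\ref{prop:K} below. The variable $x_0$ adds further terms with different roots, and the question is whether the sum still factors completely. Two properties of $L$ indicate what the product should be. First, $\deg L\le D$, and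
\begin{equation}\label{eq:degR}
\deg R=2(m+1)p-1+\sum_{i=1}^{m-1}(2ip-1)=D .
\end{equation}
Second, the roots of $L$ are symmetric about $p-1$ (Proposition~\ref{prop:sym}). So are those of each $B_i$: its roots are simple and are the $2ip-1$ integers in the interval $[-(i-1)p,\,(i+1)p-2]$, whose midpoint is $p-1$. Since the degree of $B_i$ is odd,
\begin{equation}\label{eq:Bodd}
B_i(2p-2-t)=-B_i(t).
\end{equation}

\subsection*{Plan of the proof}
Section~\ref{sec:examples} shows the mechanism on cases that can be expanded by hand. Section~\ref{sec:sym} proves the symmetry. Sections~\ref{sec:jack} and~\ref{sec:K} refine \eqref{eq:expand} to a sum over partitions with at most two rows in which every term is an explicit product of linear factors; the factor $B_1\cdots B_{m-1}$ is common to all terms. Section~\ref{sec:roots} finds the roots of what remains and proves Theorem~\ref{thm:q}. Section~\ref{sec:constant} computes $\lambda_{p,m}$.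

\section{Small cases}\label{sec:examples}

We use one elementary formula here and again in Section~\ref{sec:constant}. For integers $0\le s\le k-1$, differentiating $\binom xk=\frac1{k!}\prod_{j=0}^{k-1}(x-j)$ at the root $x=s$ leaves the product of the factors with $j\ne s$:
\begin{equation}\label{eq:deriv}
\frac{d}{dx}\binom xk\Big|_{x=s}=(-1)^{k-1-s}\,\frac{s!\,(k-1-s)!}{k!}.
\end{equation}

\begin{example}[$p=m=1$]\label{ex:11}
Here $n=2$, $N=1$, and only $r=0$ contributes to \eqref{eq:expand}, with coefficient $[x_1x_2](x_1-x_2)^2=-2$. So for $q\ge0$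
\[
L_q(t)=-2\binom{q-t}{2q+1}=2\binom{t+q}{2q+1}.
\]
Since $R=\binom{t+1}3$, we get $\lambda_{1,1}=2$, and $h_q(z)=\frac{12}{(2q+1)!}\prod_{k=2}^q(z-k^2)$ for $q\ge1$. The degree bound in Theorem~\ref{thm:q} is attained here.
\end{example}

\begin{example}[$p=2$, $m=1$, $q=1$]\label{ex:21}
This case shows the whole argument. We have $n=2$, $N=3$, $R=\binom{t+2}7$ with roots $-2,-1,\dots,4$, and
\begin{gather*}
\Delta^4=x_1^4-4x_1^3x_2+6x_1^2x_2^2-4x_1x_2^3+x_2^4,\\
g_0=1,\qquad g_1=4(x_1+x_2),\qquad g_2=10x_1^2+16x_1x_2+10x_2^2 .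
\end{gather*}
We extract the coefficient of $x_1^3x_2^3$ in $g_r\Delta^4(1+x_1)^t(1+x_2)^t$. For $r=0$ it is $6t^2-8\binom t2=2t(t+2)$. For $r=1$, the monomials $x_1^3x_2^2$ and $x_1^2x_2^3$ each have coefficient $4(6-4)=8$ in $g_1\Delta^4$, which gives $16t$. For $r=2$ we get $-40+96-40=16$. Therefore
\[
L(t)=2t(t+2)\binom{3-t}5+16\,t\binom{3-t}6+16\binom{3-t}7 .
\]
Three things can be observed.

\emph{The roots on the left are roots of every term.} The three binomial coefficients vanish at the integers in $[-1,3]$, $[-2,3]$ and $[-3,3]$. The first one misses $-2$, and the factor $t+2$ supplies exactly this root. So each term vanishes at $-2,\dots,3$.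

\emph{The last root comes from symmetry.} At $t=4$ no term vanishes, but $-48+64-16=0$. This cancellation is the mirror image, under $t\mapsto2-t$, of the root $-2$. With seven roots and degree at most seven, $L=\lambda R$.

\emph{One term determines $\lambda$.} At $t=0$ the first two terms have a double root and the last has a simple root. By \eqref{eq:deriv}, $L'(0)=16\cdot\frac{3!\,3!}{7!}$ and $R'(0)=\frac{2!\,4!}{7!}$, so $\lambda=12$, in agreement with Theorem~\ref{thm:main}.
\end{example}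

\begin{example}[$p=1$, $m=2$, $q=1$]\label{ex:12}
For $m\ge2$ a common factor appears. Here $n=3$, $N=3$, $R=t\binom{t+2}5$. Let $\mathsf m_\nu$ be the sum of the distinct monomials whose exponent vector is a permutation of $\nu$. Then $\Delta^2=\mathsf m_{420}-2\mathsf m_{411}-2\mathsf m_{330}+2\mathsf m_{321}-6\mathsf m_{222}$, and $g_1=2\mathsf m_{100}$, $g_2=3\mathsf m_{200}+4\mathsf m_{110}$, $g_3=4\mathsf m_{300}+6\mathsf m_{210}+8\mathsf m_{111}$. Only monomials with all exponents at most $3$ matter. For $r=0$ we get $-6\binom t3+12\,t\binom t2-6t^3=-t(t+1)(t+2)$. For $r=1$, the coefficients of $\mathsf m_{331}$ and $\mathsf m_{322}$ in $g_1\Delta^2$ are $4$ and $-4$, giving $12\binom t2-12t^2=-6t(t+1)$. For $r=2$, the coefficient of $\mathsf m_{332}$ is $6-8=-2$, giving $-6t$. For $r=3$ we get $-24+72-48=0$. Thus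
\[
L(t)=-t\left[(t+1)(t+2)\binom{1-t}3+6(t+1)\binom{1-t}4+6\binom{1-t}5\right].
\]
The common factor is $B_1=t$, and the bracket has the structure seen in Example~\ref{ex:21}: each term vanishes at $-2,-1,0,1$, and all terms but the last have a double root at $-1$. The leading coefficient of $L$ is $\frac16-\frac14+\frac1{20}=-\frac4{120}$, which matches $\lambda_{1,2}=-4$.
\end{example}

\section{The symmetry $t\mapsto 2p-2-t$}\label{sec:sym}

To reverse the sign of $t$ in $(1+x)^t$ we want a substitution that inverts $1+x$ and fixes the point $x=0$ at which residues are taken. This is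
\[
\theta(x)=-\frac{x}{1+x},\qquad 1+\theta(x)=\frac1{1+x},\qquad \theta'(x)=-\frac1{(1+x)^2}.
\]
The only difficulty is that the integrand contains infinitely many negative powers of $x_0$, so that the substitution has to be given a meaning, and it has to respect the chosen expansion of $(1-x_i/x_0)^{-2p}$. Both points are settled by working in a field of iterated Laurent series, where inverses are unique.

Let $\mathbb K_{-1}=\mathbb C$ and $\mathbb K_i=\mathbb K_{i-1}((x_i))$ for $0\le i\le n$: an element of $\mathbb K_i$ is a series $\sum_kG_kx_i^k$ with $G_k\in\mathbb K_{i-1}$ and only finitely many nonzero $G_k$ with $k<0$. Each $\mathbb K_i$ is a field. Let $\varphi_{-1}$ be the identity of $\mathbb C$ and define $\varphi_i\colon\mathbb K_i\to\mathbb K_i$ recursively by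
\[
\varphi_i\Bigl(\sum_kG_kx_i^k\Bigr)=\sum_k\varphi_{i-1}(G_k)\,\theta(x_i)^k .
\]
Since $\theta(x_i)^k=(-x_i)^k(1+\cdots)$, the coefficient of $x_i^l$ on the right depends only on the finitely many $G_k$ with $k\le l$. So $\varphi_i$ is well defined, and it is a field homomorphism because, by induction on $i$, it is additive and multiplicative on Laurent polynomials in $x_i$, and every coefficient of a sum or product can be computed from truncations.

\begin{lemma}\label{lem:change}
For $G\in\mathbb K_i$ we have $\operatorname{Res}_{x_0,\dots,x_i}G=\operatorname{Res}_{x_0,\dots,x_i}\Bigl(\varphi_i(G)\prod_{j=0}^i\theta'(x_j)\Bigr)$.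
\end{lemma}

\begin{proof}
For $k\ne-1$ the series $\theta^k\theta'=(\theta^{k+1}/(k+1))'$ is a derivative, so its residue is $0$. For $k=-1$ we have $\theta'/\theta=\frac1{x(1+x)}$, with residue $1$. Let $G=\sum_kG_kx_i^k$. In $\varphi_i(G)\theta'(x_i)$ the terms with $k\ge0$ form a power series in $x_i$, and only finitely many terms have $k<0$. Hence the coefficient of $x_i^{-1}$ is $\varphi_{i-1}(G_{-1})$. For $i=0$ this is the claim. For $i\ge1$ the right side of the claim equals $\operatorname{Res}_{x_0,\dots,x_{i-1}}\bigl(\varphi_{i-1}(G_{-1})\prod_{j<i}\theta'(x_j)\bigr)$, which by induction is $\operatorname{Res}_{x_0,\dots,x_{i-1}}G_{-1}=\operatorname{Res}_{x_0,\dots,x_i}G$.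
\end{proof}

\begin{proposition}\label{prop:sym}
For every integer $q$ we have $L_q(2p-2-t)=(-1)^mL_q(t)$.
\end{proposition}

\begin{proof}
Fix $t\in\mathbb C$ and let $F_t$ be the series whose residue is $L_q(t)$. The expansion of $(1-x_i/x_0)^{-2p}$ in powers of $x_i/x_0$ is a power series in $x_i$ with coefficients in $\mathbb K_0$, so it lies in $\mathbb K_n$, and it is the inverse of $(1-x_i/x_0)^{2p}$ in this field. Hence $F_t\in\mathbb K_n$. Write $\varphi=\varphi_n$. From $\varphi(x_i)=\theta(x_i)=\frac1{1+x_i}-1$ we get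
\[
\varphi(x_i-x_j)=-\frac{x_i-x_j}{(1+x_i)(1+x_j)},\qquad
\varphi\Bigl(1-\frac{x_i}{x_0}\Bigr)=\frac{\varphi(x_0-x_i)}{\varphi(x_0)}=\frac{1-x_i/x_0}{1+x_i}.
\]
A field homomorphism maps inverses to inverses, so $\varphi\bigl((1-x_i/x_0)^{-2p}\bigr)=(1+x_i)^{2p}(1-x_i/x_0)^{-2p}$ with the same expansion on both sides. Also $\varphi((1+x_i)^a)=(1+x_i)^{-a}$: the coefficients of both sides are polynomials in $a$, and they agree for integers $a\ge0$.

Consequently $\varphi(F_t)\prod_{j=0}^n\theta'(x_j)$ has the same form as $F_t$, up to a sign and new exponents of $1+x_0,\dots,1+x_n$. For $i\ge1$ the factors $(1+x_i)^t$, $x_i^{-2mp}$, $(1-x_i/x_0)^{-2p}$, the $m$ factors $(x_i-x_j)^{2p}$ that contain $x_i$, and $\theta'(x_i)$ contribute to the exponent of $1+x_i$ the total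
\[
-t+2mp+2p-2mp-2=2p-2-t .
\]
The factors $(1+x_0)^{2p-2+q-t}$, $x_0^{-2p-2q}$ and $\theta'(x_0)$ contribute to the exponent of $1+x_0$ the total
\[
-(2p-2+q-t)+2p+2q-2=q+t=2p-2+q-(2p-2-t).
\]
The $m+2$ factors $\theta'$ give the sign $(-1)^{m}$, and all other signs are raised to even powers. Thus $\varphi(F_t)\prod_j\theta'(x_j)=(-1)^mF_{2p-2-t}$, and Lemma~\ref{lem:change} finishes the proof.
\end{proof}

\begin{remark}
The computation explains the family $L_q$. With a factor $(1+x_0)^{a-t}x_0^{-b}$, $a,b\in\mathbb Z$, the new exponent of $1+x_0$ is $t-a+b-2$. It equals $a-(2p-2-t)$ exactly when $b=2a-2p+4$, that is, when $a=2p-2+q$ and $b=2p+2q$ for some integer $q$.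
\end{remark}

\section{Jack polynomials}\label{sec:jack}

To evaluate the coefficients in \eqref{eq:expand} we need a basis of the symmetric polynomials with two properties: the kernel $\prod_i(1-x_i/x_0)^{-2p}$ has a manageable expansion in it, and each basis element, weighted with $\Delta^{2p}$, gives a coefficient in product form. The Jack polynomials with parameter $\alpha=1/p$ have both. We recall what is needed from \cite[VI.10]{Macdonald}.

A partition $\mu=(\mu_1\ge\mu_2\ge\cdots)$ has size $|\mu|=\sum\mu_i$ and length $\ell(\mu)$, the number of nonzero parts. For $|\nu|=|\mu|$ we write $\nu\le\mu$ (dominance order) if $\nu_1+\dots+\nu_k\le\mu_1+\dots+\mu_k$ for all $k$. For a box $s$ of the diagram of $\mu$, the arm length $a(s)$ and leg length $l(s)$ are the numbers of boxes to the right of $s$ in its row and below $s$ in its column. Let $\mathsf m_\nu$ and $\mathsf p_\nu$ be the monomial and power sum symmetric functions, and define a scalar product by $\langle\mathsf p_\nu,\mathsf p_\mu\rangle=\delta_{\nu\mu}\,\alpha^{\ell(\mu)}\prod_kk^{r_k}r_k!$,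 where $r_k$ is the number of parts of $\mu$ equal to $k$. The Jack symmetric functions $P_\mu$ are characterized by being pairwise orthogonal and of the form
\begin{equation}\label{eq:triang}
P_\mu=\mathsf m_\mu+\sum_{\nu<\mu}u_{\mu\nu}\mathsf m_\nu .
\end{equation}
In particular $P_\mu$ is homogeneous of degree $|\mu|$. From now on $\alpha=1/p$. Two consequences of \eqref{eq:triang} will be used:
\begin{equation}\label{eq:vanish}
P_\mu(y_1,y_2)=0\ \text{ if }\ell(\mu)>2,\qquad P_{(M,M)}(y_1,y_2)=(y_1y_2)^M .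
\end{equation}
Indeed $\mathsf m_\nu(y_1,y_2)=0$ if $\ell(\nu)>2$. If $\nu\le\mu$ and $\ell(\nu)\le2$, then $\mu_1+\mu_2\ge\nu_1+\nu_2=|\mu|$, so $\ell(\mu)\le2$; and if $\nu<(M,M)$, then $\nu_1\le M$ forces $\ell(\nu)>2$.

The two deeper facts are quoted.

\medskip\noindent\textbf{Cauchy identity} \cite[VI.10]{Macdonald}. With $Q_\mu=b_\mu P_\mu$,
\begin{equation}\label{eq:cauchy}
\prod_{i,j}(1-x_iy_j)^{-p}=\sum_\mu P_\mu(x)Q_\mu(y),\qquad b_\mu=\prod_{s\in\mu}\frac{a(s)+p\,l(s)+p}{a(s)+p\,l(s)+1}.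
\end{equation}

\medskip\noindent\textbf{Kadell's integral} (\cite{Kadell}; \cite[VI.10, Ex.~7]{Macdonald}). For $\operatorname{Re}a>0$, $\operatorname{Re}b>0$ and $\ell(\mu)\le n$,
\begin{multline}\label{eq:kadell}
\frac1{n!}\int_{[0,1]^n}P_\mu(x)\prod_{i=1}^n x_i^{a-1}(1-x_i)^{b-1}\prod_{i<j}|x_i-x_j|^{2p}\,dx\\
=v_\mu\prod_{i=1}^n\frac{\Gamma(\mu_i+a+p(n-i))\,\Gamma(b+p(n-i))}{\Gamma(\mu_i+a+b+p(2n-i-1))},
\end{multline}
where
\begin{equation}\label{eq:v}
v_\mu=\prod_{1\le i<j\le n}\frac{\Gamma(\mu_i-\mu_j+p(j-i+1))}{\Gamma(\mu_i-\mu_j+p(j-i))}>0 .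
\end{equation}
With a single variable, \eqref{eq:kadell} is the Beta integral $\int_0^1x^{c-1}(1-x)^{b-1}dx=\Gamma(c)\Gamma(b)/\Gamma(b+c)$ with $c=\mu_1+a$.

\medskip
The exponent $-2p$ in \eqref{eq:L} is twice the exponent in \eqref{eq:cauchy}, so we use two variables $y_1=y_2$. By \eqref{eq:vanish} only partitions with at most two rows survive, and comparing homogeneous components gives
\[
g_r=\sum_{|\mu|=r,\ \ell(\mu)\le2}c_\mu P_\mu(x_1,\dots,x_n),\qquad c_\mu:=Q_\mu(1,1).
\]
Substituting into \eqref{eq:expand}, we obtain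
\begin{equation}\label{eq:jackexp}
L_q(t)=\sum_{\ell(\mu)\le2}c_\mu\,\beta_\mu(t)\,K_\mu(t),
\end{equation}
with
\[
\beta_\mu(t)=\binom{2p-2+q-t}{2p+2q-1+|\mu|},\qquad K_\mu(t)=[x^N]\Bigl(P_\mu\,\Delta^{2p}\prod_{i=1}^n(1+x_i)^t\Bigr).
\]

\section{From the integral to the coefficients $K_\mu$}\label{sec:K}

Kadell's formula evaluates an integral, while $K_\mu$ is a coefficient. The link is that $\int_0^1x^{a-1}G(x)\,dx$, continued in $a$, has a pole at $a=-N$ whose residue is the coefficient of $x^N$ in $G$. We make this precise for the integrands at hand. For an integer $d$,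
\begin{equation}\label{eq:gammapole}
\lim_{\varepsilon\to0}\varepsilon\,\Gamma(\varepsilon-d)=\begin{cases}(-1)^d/d!&\text{if }d\ge0,\\ 0&\text{if }d<0.\end{cases}
\end{equation}
The first case follows from $\Gamma(1+\varepsilon)=\varepsilon(\varepsilon-1)\cdots(\varepsilon-d)\,\Gamma(\varepsilon-d)$; in the second, $\Gamma$ is regular at $-d>0$.

\begin{lemma}\label{lem:beta}
Let $f$ be a homogeneous polynomial of degree $e$ in $x_1,\dots,x_n$, and let $t>N$ be real. The function
\[
J(a)=\int_{[0,1]^n}f(x)\prod_{i=1}^nx_i^{a-1}(1-x_i)^t\,dx\qquad(\operatorname{Re}a>0)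
\]
extends to a meromorphic function on $\mathbb C$, and
\[
\lim_{\varepsilon\to0}\varepsilon^nJ(-N+\varepsilon)=(-1)^{nN-e}\,[x^N]\Bigl(f\prod_{i=1}^n(1+x_i)^t\Bigr).
\]
\end{lemma}

\begin{proof}
By linearity let $f=x_1^{\nu_1}\cdots x_n^{\nu_n}$ with $\sum\nu_i=e$. The Beta integral gives $J(a)=\prod_i\Gamma(a+\nu_i)\Gamma(t+1)/\Gamma(a+\nu_i+t+1)$, which is meromorphic in $a$. At $a=-N$ the arguments $t+1-N+\nu_i$ of the denominators are positive. By \eqref{eq:gammapole}, $\varepsilon$ times the $i$th factor tends to $0$ if $\nu_i>N$, and for $\nu_i\le N$ it tends to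
\[
\frac{(-1)^{N-\nu_i}}{(N-\nu_i)!}\cdot\frac{\Gamma(t+1)}{\Gamma(t+1-(N-\nu_i))}=(-1)^{N-\nu_i}\binom t{N-\nu_i}.
\]
In both cases the limit is $(-1)^{N-\nu_i}$ times the coefficient of $x_i^N$ in $x_i^{\nu_i}(1+x_i)^t$. Multiply over $i$.
\end{proof}

\begin{proposition}\label{prop:K}
Let $\mu=(\mu_1,\mu_2)$ be a partition with at most two rows. If $\mu_1\ge mp$, then $K_\mu=0$. If $\mu_1\le mp-1$, then
\[
K_\mu(t)=\kappa_\mu\,A(t)\,u_\mu(t)\,w_\mu(t),
\]
where
\[
A(t)=\prod_{i=1}^{m-1}(2ip-1)!\,B_i(t),\qquad u_\mu(t)=\prod_{k=\mu_1+2}^{mp}(t+k),\qquad w_\mu(t)=\prod_{k=\mu_2+2-p}^{(m-1)p}(t+k),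
\]
and, with $\mu_i=0$ for $i\ge3$,
\[
\kappa_\mu=(-1)^{pm(m+1)/2}\,\frac{(m+1)!\,v_\mu}{d_1!\cdots d_{n}!}\ne0,\qquad d_i=(m-1+i)p-1-\mu_i .
\]
\end{proposition}

The products $u_\mu$ and $w_\mu$ have $mp-1-\mu_1$ and $mp-1-\mu_2$ factors; they may be empty.

\begin{proof}
Both sides are polynomials in $t$, so we may fix a real $t>2mp$. Because $p$ is an integer, $|x_i-x_j|^{2p}=(x_i-x_j)^{2p}$, and $f=P_\mu\Delta^{2p}$ is a homogeneous polynomial of degree $e=|\mu|+pm(m+1)\equiv|\mu|\pmod 2$. With $b=t+1$, formula \eqref{eq:kadell} states that the function $J$ of Lemma~\ref{lem:beta} satisfies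
\[
J(a)=n!\,v_\mu\prod_{i=1}^n\frac{\Gamma(\mu_i+a+p(n-i))\,\Gamma(t+1+p(n-i))}{\Gamma(\mu_i+a+t+1+p(2n-i-1))}
\]
for $\operatorname{Re}a>0$. Both sides are meromorphic in $a$, so they agree on $\mathbb C$. Put $a=-N+\varepsilon$, multiply by $\varepsilon^n$, and let $\varepsilon\to0$. The left side tends to $(-1)^{nN-|\mu|}K_\mu(t)$.

On the right, $\mu_i-N+p(n-i)=\mu_i+1-(m-1+i)p=-d_i$, and the argument of the $i$th denominator tends to $\mu_i-N+t+1+p(2m+1-i)=t+2+\mu_i-(i-1)p>0$. We give one factor $\varepsilon$ to each $\Gamma(\varepsilon-d_i)$ and apply \eqref{eq:gammapole}. If $\mu_1\ge mp$, then $d_1=mp-1-\mu_1<0$, one factor tends to $0$ and the others have finite limits, so $K_\mu=0$. If $\mu_1\le mp-1$, then $d_1\ge0$, $d_2\ge d_1+p$, and $d_i>0$ for $i\ge3$. Hence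
\[
K_\mu(t)=(-1)^{nN-|\mu|+\sum d_i}\,\frac{n!\,v_\mu}{\prod_id_i!}\cdot\frac{\prod_{j=0}^m\Gamma(t+1+jp)}{\Gamma(t+2+\mu_1)\,\Gamma(t+2-p+\mu_2)\prod_{j=2}^m\Gamma(t+2-jp)} .
\]
For the sign, $\sum_{i=1}^{m+1}(m-1+i)=\frac{3m(m+1)}2$, so $\sum d_i=\frac{3pm(m+1)}2-n-|\mu|$; since $N$ is odd, $nN-|\mu|+\sum d_i\equiv\frac{pm(m+1)}2\pmod 2$.

It remains to pair the Gamma functions so that every quotient is a polynomial, using $\Gamma(z+k)/\Gamma(z)=z(z+1)\cdots(z+k-1)$ for $k\ge0$. For $1\le i\le m-1$ we pair the numerator with $j=i-1$ and the denominator with $j=i+1$: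
\[
\frac{\Gamma(t+1+(i-1)p)}{\Gamma(t+2-(i+1)p)}=\prod_{k=2-(i+1)p}^{(i-1)p}(t+k)=(2ip-1)!\,B_i(t).
\]
This uses up all denominators that do not depend on $\mu$, and all numerators except those with $j=m$ and $j=m-1$. The two remaining quotients are
\[
\frac{\Gamma(t+1+mp)}{\Gamma(t+2+\mu_1)}=u_\mu(t),\qquad \frac{\Gamma(t+1+(m-1)p)}{\Gamma(t+2-p+\mu_2)}=w_\mu(t),
\]
where $\mu_2\le\mu_1\le mp-1$ guarantees that the arguments differ by nonnegative integers. Finally $\kappa_\mu\ne0$ because $v_\mu>0$.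
\end{proof}

In Example~\ref{ex:21} the partitions $\emptyset$, $(1)$, $(1,1)$ give the three terms. For instance $u_\emptyset=t+2$, $w_\emptyset=t$, and $\kappa_\emptyset=\frac{2!\cdot 6}{1!\,3!}=2$. In degree two, orthogonality to $P_{(1,1)}=\mathsf m_{11}=\frac12(\mathsf p_1^2-\mathsf p_2)$ gives $P_{(2)}=\mathsf m_2+\frac{2p}{p+1}\mathsf m_{11}$. For $p=2$ this yields $g_2=10P_{(2)}+\frac83P_{(1,1)}$, with $K_{(2)}=-8+\frac43\cdot6=0$ and $K_{(1,1)}=6$.

\section{Locating the roots: proof of Theorem~\ref{thm:q}}\label{sec:roots}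

Let $q\ge1$, put $M=mp-1$, and let $\mathcal M$ be the finite set of partitions $\mu=(\mu_1,\mu_2)$ with $M\ge\mu_1\ge\mu_2\ge0$. By \eqref{eq:jackexp} and Proposition~\ref{prop:K},
\begin{equation}\label{eq:S}
L_q(t)=A(t)\,S_q(t),\qquad S_q(t)=\sum_{\mu\in\mathcal M}c_\mu\kappa_\mu\,\beta_\mu(t)\,u_\mu(t)\,w_\mu(t).
\end{equation}
The factor $A$ accounts for $B_1\cdots B_{m-1}$, and we must show that $B_{m+1}$ divides $S_q$. No single factor of a term of $S_q$ has enough roots, but the roots of $u_\mu$ and $\beta_\mu$ fit together: as $\mu_1$ grows, $u_\mu$ loses roots and $\beta_\mu$ gains at least as many.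

\begin{lemma}\label{lem:cover}
For every $\mu\in\mathcal M$, the polynomial $\beta_\mu u_\mu$ vanishes at every integer $\tau$ with $-mp\le\tau\le 2p-2+q$.
\end{lemma}

\begin{proof}
The roots of $u_\mu$ are the integers in $[-mp,\,-\mu_1-2]$. The roots of $\beta_\mu$ are the $t$ with $2p-2+q-t\in\{0,1,\dots,2p+2q-2+|\mu|\}$, that is, the integers in $[-q-|\mu|,\,2p-2+q]$. If $\tau\le-\mu_1-2$, then $u_\mu(\tau)=0$. Otherwise $\tau\ge-\mu_1-1\ge-|\mu|-q$, because $|\mu|\ge\mu_1$ and $q\ge1$, and $\beta_\mu(\tau)=0$.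
\end{proof}

A sum of terms with many common roots could still vanish identically. To exclude this we use the third factor $w_\mu$, which contains $t+(m-1)p$ whenever it is not empty.

\begin{lemma}\label{lem:simple}
Let $\tau_0=-(m-1)p$ and $\mu^*=(M,M)$. Then $S_q'(\tau_0)=c_{\mu^*}\kappa_{\mu^*}\,\beta_{\mu^*}'(\tau_0)\ne0$.
\end{lemma}

\begin{proof}
We have $-mp\le\tau_0\le0\le 2p-2+q$, so $\beta_\mu u_\mu$ vanishes at $\tau_0$ for all $\mu\in\mathcal M$ by Lemma~\ref{lem:cover}. If $\mu\ne\mu^*$, then $\mu_2\le M-1$, so $w_\mu$ is a nonempty product and $w_\mu(\tau_0)=0$. The term of $\mu$ in $S_q$ then has a root of order at least $2$ at $\tau_0$ and does not contribute to $S_q'(\tau_0)$. For $\mu=\mu^*$ we have $u_{\mu^*}=w_{\mu^*}=1$, so the term is $c_{\mu^*}\kappa_{\mu^*}\beta_{\mu^*}$, and $\tau_0$ is a root of $\beta_{\mu^*}$. All roots of $\beta_{\mu^*}$ are simple, $\kappa_{\mu^*}\ne0$, and $c_{\mu^*}=b_{\mu^*}>0$ by \eqref{eq:vanish} and \eqref{eq:cauchy}.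
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:q}]
By \eqref{eq:Bodd}, $A(2p-2-t)=(-1)^{m-1}A(t)$. Since $A\ne0$, Proposition~\ref{prop:sym} and \eqref{eq:S} give
\[
S_q(2p-2-t)=-S_q(t).
\]
By Lemma~\ref{lem:cover}, $S_q$ vanishes at the integers in $[-mp,\,p-1]$, as $p-1\le2p-2+q$. The reflection $\tau\mapsto2p-2-\tau$ maps them onto the integers in $[p-1,\,(m+2)p-2]$, so $S_q$ vanishes there as well. Together these are all the roots of $B_{m+1}$, and they are simple. Hence $S_q=B_{m+1}H$ for a polynomial $H$, and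
\[
L_q=R\cdot H\prod_{i=1}^{m-1}(2ip-1)! .
\]
By Lemma~\ref{lem:simple}, $H\ne0$. By \eqref{eq:degree} and \eqref{eq:degR}, $\deg H\le2q-2$. Both $S_q$ and $B_{m+1}$ change sign under $t\mapsto2p-2-t$, so $H$ is invariant under this map; that is, $H$ is an even polynomial in $t-p+1$, hence a polynomial of degree at most $q-1$ in $(t-p+1)^2$.
\end{proof}

\begin{remark}[Where the hypotheses enter]
The condition $q\ge1$ closes the gap between the roots of $u_\mu$ and those of $\beta_\mu$ in Lemma~\ref{lem:cover}. It cannot be dropped: for $p=m=1$, Example~\ref{ex:11} gives $L_0=2t$, which is not divisible by $R=\binom{t+1}3$. That $p$ is an integer makes $\Delta^{2p}$ a polynomial equal to the weight in Kadell's integral; the condition $p\ge2$ of the original question is not used. The exponent $-2p$ of $1-x_i/x_0$ restricts \eqref{eq:jackexp} to partitions with two rows, so that the $m-1$ denominators with $i\ge3$ in \eqref{eq:kadell} do not depend on $\mu$ and produce the $m-1$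 factors of $A$.
\end{remark}

\section{The constant: proof of Theorem~\ref{thm:main}}\label{sec:constant}

Let $q=1$. The proof above gives $S_1=\sigma B_{m+1}$ with a constant $\sigma$, and $L=\lambda R$ with $\lambda=\sigma\prod_{i=1}^{m-1}(2ip-1)!$. Differentiating $S_1=\sigma B_{m+1}$ at $\tau_0=-(m-1)p$, a simple root of $B_{m+1}$, and using Lemma~\ref{lem:simple}, we get
\begin{equation}\label{eq:lambda}
\lambda=c_{\mu^*}\,\kappa_{\mu^*}\,\frac{\beta_{\mu^*}'(\tau_0)}{B_{m+1}'(\tau_0)}\ \prod_{i=1}^{m-1}(2ip-1)! .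
\end{equation}
We compute the factors in turn.

\emph{The quotient of derivatives.} Put $k=2(m+1)p-1$. Since $2p+1+|\mu^*|=k$, we have $\beta_{\mu^*}(t)=\binom{2p-1-t}k$ and $B_{m+1}(t)=\binom{t+mp}k$. At $\tau_0$ the upper arguments are $s=(m+1)p-1$, with $k-1-s=(m+1)p-1$, and $s=p$, with $k-1-s=(2m+1)p-2$. By \eqref{eq:deriv} and the chain rule,
\[
\frac{\beta_{\mu^*}'(\tau_0)}{B_{m+1}'(\tau_0)}=-\frac{(-1)^{(m+1)p-1}\,((m+1)p-1)!^2}{(-1)^{(2m+1)p-2}\,p!\,((2m+1)p-2)!}=(-1)^{mp}\frac{((m+1)p-1)!^2}{p!\,((2m+1)p-2)!}.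
\]

\emph{The coefficient $c_{\mu^*}=b_{(M,M)}$.} The boxes of the first row have leg length $1$, those of the second row leg length $0$, and in each row the arm lengths are $0,\dots,M-1$. So
\[
c_{\mu^*}=\prod_{a=0}^{M-1}\frac{(a+2p)(a+p)}{(a+p+1)(a+1)}=\frac{(M+2p-1)!}{(2p-1)!}\cdot\frac{p}{M+p}\cdot\frac1{M!}=\frac{p\,((m+2)p-2)!}{(2p-1)!\,((m+1)p-1)\,(mp-1)!}.
\]

\emph{The factor $v_{\mu^*}$.} We split the pairs $(i,j)$ in \eqref{eq:v} into four groups. The pair $(1,2)$ gives $\Gamma(2p)/\Gamma(p)$. The other groups telescope in $j$: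
\begin{align*}
i=1,\ j\ge3:&\quad \prod_{j=3}^{m+1}\frac{\Gamma(M+jp)}{\Gamma(M+(j-1)p)}=\frac{\Gamma(M+(m+1)p)}{\Gamma(M+2p)},\\
i=2,\ j\ge3:&\quad \prod_{j=3}^{m+1}\frac{\Gamma(M+(j-1)p)}{\Gamma(M+(j-2)p)}=\frac{\Gamma(M+mp)}{\Gamma(M+p)},\\
3\le i<j:&\quad \prod_{i=3}^{m+1}\ \prod_{j=i+1}^{m+1}\frac{\Gamma((j-i+1)p)}{\Gamma((j-i)p)}=\prod_{i=3}^{m+1}\frac{\Gamma((m+2-i)p)}{\Gamma(p)}.
\end{align*}
With $M=mp-1$ this reads
\[
v_{\mu^*}=\frac{(2p-1)!}{(p-1)!}\cdot\frac{((2m+1)p-2)!}{((m+2)p-2)!}\cdot\frac{(2mp-2)!}{((m+1)p-2)!}\ \prod_{j=1}^{m-1}\frac{(jp-1)!}{(p-1)!}.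
\]

\emph{The numbers $d_i$.} For $\mu^*$ we have $d_1=0$, $d_2=p$, and $d_i=(m-1+i)p-1$ for $3\le i\le m+1$, so $\prod_id_i!=p!\prod_{k=m+2}^{2m}(kp-1)!$.

\emph{The product.} In $c_{\mu^*}v_{\mu^*}$ the factorials $(2p-1)!$ and $((m+2)p-2)!$ cancel, and $((m+1)p-1)\cdot((m+1)p-2)!=((m+1)p-1)!$. Hence
\[
c_{\mu^*}v_{\mu^*}=\frac{p\,((2m+1)p-2)!\,(2mp-2)!}{(p-1)!\,(mp-1)!\,((m+1)p-1)!}\ \prod_{j=1}^{m-1}\frac{(jp-1)!}{(p-1)!}.
\]
Inserting this, the quotient of derivatives, and $\kappa_{\mu^*}=(-1)^{pm(m+1)/2}(m+1)!\,v_{\mu^*}/\prod_i d_i!$ into \eqref{eq:lambda}, we see that $((2m+1)p-2)!$ and one factor $((m+1)p-1)!$ cancel, which leaves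
\[
\lambda=(-1)^{mp+pm(m+1)/2}\,\frac{p\,(m+1)!\,(2mp-2)!\,((m+1)p-1)!}{(p-1)!\,(p!)^2\,(mp-1)!}\cdot\frac{\prod_{j=1}^{m-1}\frac{(jp-1)!\,(2jp-1)!}{(p-1)!}}{\prod_{k=m+2}^{2m}(kp-1)!}.
\]
Finally $\frac{p}{(p-1)!\,(p!)^2}=\frac1{p!\,((p-1)!)^2}$ and $mp+\frac{pm(m+1)}2=\frac{pm(m+3)}2$. This is the value of $\lambda_{p,m}$ stated in Theorem~\ref{thm:main}, and it is nonzero. \qed

\begin{thebibliography}{9}

\bibitem{ALM}
Drazen Adamovic, Xianzu Lin and Antun Milas, \emph{Vertex Algebras $\mathcal{W}(p)^{A_m}$ and $\mathcal{W}(p)^{D_m}$ and Constant Term Identities}, arXiv:1503.01542 (2015).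

\bibitem{Kadell}
Kadell, Adv. Math. 130 (1997).

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}, 2nd ed.

\end{thebibliography}
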